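# Generators of the integral modular forms on $\Gamma_0(p)$

Throughout, $p\ge 5$ is a prime, $q=e^{2\pi i z}$, and a product $UV$ of two spaces of forms or polynomials means the *span* of all products $uv$.

## 1. Integral forms, decomposable forms, and the $T$-form

**Definition (integral forms).** For a congruence subgroup $G$ and a subring $R\subseteq\mathbb C$, $M_k(G,R)$ is the $R$-module of modular forms of weight $k$ on $G$ whose expansion $\sum_{i\ge0}a_iq^i$ at $\infty$ has all $a_i\in R$. Put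
$$M(G,R)=R\oplus\bigoplus_{k\ge2}M_k(G,R),$$
a graded $R$-algebra (weight $1$ is excluded); it is finitely generated. We write $M_k=M_k(\Gamma_0(p),\mathbb Z)$. Since $-1\in\Gamma_0(p)$, $M_k=0$ for odd $k$, so *all weights below are even*.

*Example.* With $E_k=1-\frac{2k}{B_k}\sum_{n\ge1}\sigma_{k-1}(n)q^n$, the forms $E_4=1+240q+\cdots$ and $E_4(pz)$ lie in $M_4$, and $pE_2(pz)-E_2(z)=(p-1)+24q+\cdots$ lies in $M_2$. Only the expansion at $\infty$ is required to be integral; nothing is asked at the cusp $0$. This will matter a great deal.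

**Definition (decomposable forms).** For $k\ge2$, $D_k\subseteq M_k$ is the $\mathbb Z$-span of all products $fg$ with $f\in M_a$, $g\in M_b$, $a,b\ge2$, $a+b=k$. So $D_2=0$.

*Example (level one).* Make the same definition for $SL_2(\mathbb Z)$. The spaces of weights $4,6,8,10$ are $\mathbb ZE_4,\mathbb ZE_6,\mathbb ZE_4^2,\mathbb ZE_4E_6$, there is nothing in weight $2$, and the weight-12 space is $\mathbb ZE_4^3\oplus\mathbb Z\Delta$. The decomposables of weight $12$ are spanned by $E_4^3$ and $E_6^2=E_4^3-1728\Delta$, so the quotient is $\mathbb Z/1728$, generated by $\Delta$. Over $\mathbb Q$ no generator of weight $12$ is needed; over $\mathbb Z$ one is forced, by torsion at $2$ and $3$.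

**Definition (minimal set of generators).** A set of homogeneous elements of weights $\ge2$ that generates $M(\Gamma_0(p),\mathbb Z)$ as a $\mathbb Z$-algebra and has, for every $k\ge2$, exactly as many elements of weight $k$ as the minimal number of generators of the abelian group $M_k/D_k$.

*Example.* In level one, $\{E_4,E_6,\Delta\}$ is such a set, with one element in each of the weights $4,6,12$.

A set of homogeneous elements of weights $\ge2$ generates the algebra if and only if for every $k\ge2$ its elements of weight $k$ generate $M_k/D_k$. Indeed a polynomial in the generators that is homogeneous of weight $k$ is a linear combination of generators of weight $k$ plus an element of $D_k$; conversely, by induction on $k$, $D_k$ is generated by lower weights. So finding generators means computing the groups $M_k/D_k$.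

**Definition ($T$-form).** With the Dedekind eta function $\eta$,
$$T(z)=\left(\frac{\eta(pz)^p}{\eta(z)}\right)^2=q^{(p^2-1)/12}\prod_{n\ge1}\frac{(1-q^{pn})^{2p}}{(1-q^n)^2}\in M_{p-1}.$$

*Example.* For $p=5$, $T=\eta(5z)^{10}/\eta(z)^2=q^2+2q^3+\cdots\in M_4$.

**Reduction modulo a prime.** We need four textbook consequences of integrality. The space of cusp forms of weight $k$ on $\Gamma_0(p)$ has a basis in $\mathbb Z[[q]]$ (Shimura, *Introduction to the arithmetic theory of automorphic functions*, Thm 3.52). The Eisenstein part is spanned by $E_k(z),E_k(pz)$ for $k\ge4$ and by $pE_2(pz)-E_2(z)$ for $k=2$, which have rational expansions with bounded denominators. So $M_k(\Gamma_0(p),\mathbb C)$ has a basis $f_1,\dots,f_d$ in $\mathbb Z[[q]]$.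

* Choose $d$ coefficients $n_1,\dots,n_d$ for which the matrix $(a_{n_i}(f_j))$ is invertible. By Cramer's rule every form with rational expansion is a $\mathbb Q$-combination of the $f_j$, hence has bounded denominators; and $f\mapsto(a_{n_i}(f))_i$ embeds $M_k$ in $\mathbb Z^d$, so $M_k$ is free of rank $d=\dim M_k(\Gamma_0(p),\mathbb C)$.
* For every prime $\ell$, $M_k\otimes\mathbb Z_{(\ell)}=M_k(\Gamma_0(p),\mathbb Z_{(\ell)})$: if $f$ is $\ell$-integral and $\ell^aN'f\in\mathbb Z[[q]]$ with $\ell\nmid N'$, then $N'f$ has coefficients in $\mathbb Z[1/\ell]\cap\mathbb Z_{(\ell)}=\mathbb Z$.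
* If $f\in M_k(\Gamma_0(p),\mathbb Z_{(\ell)})$ reduces to $0$ mod $\ell$, then $f/\ell$ lies in the same module. So $M_k\otimes\mathbb F_\ell$ embeds in $\mathbb F_\ell[[q]]$. Denote its image by $\overline M_k$; it has dimension $\dim M_k(\Gamma_0(p),\mathbb C)$. The image of $D_k$ is $\overline D_k=\sum_{a+b=k,\,a,b\ge2}\overline M_a\overline M_b$, and $(M_k/D_k)\otimes\mathbb F_\ell=\overline M_k/\overline D_k$.
* By the structure theorem, a finitely generated abelian group $N\cong\mathbb Z^r\oplus\mathbb Z/d_1\oplus\dots\oplus\mathbb Z/d_s$ with $1<d_1\mid d_2\mid\cdots$ has minimal number of generators $r+s=\max_\ell\dim N\otimes\mathbb F_\ell$. For $N=M_k/D_k$ this is $\max_\ell\dim\overline M_k/\overline D_k$.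

**Dimensions.** Let $g$ be the genus of $X_0(p)$, and let $\varepsilon_2=1+\left(\frac{-1}p\right)$, $\varepsilon_3=1+\left(\frac{-3}p\right)$ be the numbers of elliptic points of orders $2$ and $3$. For even $k\ge2$ (Diamond–Shurman, *A First Course in Modular Forms*, Thms 3.1.1, 3.5.1)
$$\dim M_k(\Gamma_0(p))=(k-1)(g-1)+\lfloor k/4\rfloor\varepsilon_2+\lfloor k/3\rfloor\varepsilon_3+k,\qquad g=\tfrac{p+1}{12}-\tfrac{\varepsilon_2}4-\tfrac{\varepsilon_3}3.$$
For even $w$ let $\alpha_w\in\{0,1,2\}$ with $\alpha_w\equiv w\pmod 3$, and $\beta_w\in\{0,1\}$ with $\beta_w\equiv w/2\pmod 2$. Then $\lfloor k/4\rfloor=\frac k4-\frac{\beta_k}2$ and $\lfloor k/3\rfloor=\frac{k-\alpha_k}3$. Substituting these and the formula for $g$,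
$$\dim M_k(\Gamma_0(p))=\tfrac{(k-1)(p+1)}{12}+1+\tfrac{\varepsilon_2(1-2\beta_k)}4+\tfrac{\varepsilon_3(1-\alpha_k)}3.\tag{1}$$

*Example.* For $p=11$: $\varepsilon_2=\varepsilon_3=0$, $g=1$, and $\dim M_k(\Gamma_0(11))=k$.

## 2. The generator-weight conjecture and two theorems

In which weights does one need generators? The following conjecture comes from Nadim Rustom, "Generators and relations of the graded algebra of modular forms", arXiv:1402.0405 (2014). *The weights of the forms in a minimal set of generators for $M(\Gamma_0(p),\mathbb Z)$ are in $\{2,4,6,p-1\}$, and when $p>7$ there is only one generator of weight $p-1$, which can be chosen to be $T$.* Prove or disprove it.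

It is true for every prime $p\ge5$.

**Theorem A.** Let $p\ge5$. Then $M_k=D_k$ for all $k\ge2$ with $k\notin\{2,4,6,p-1\}$. If $p>7$, then $M_{p-1}/D_{p-1}$ is a nonzero cyclic group generated by the class of $T$.

By the criterion in Section 1, Theorem A is exactly the conjecture. One can also count precisely.

**Theorem B.**
1. For all $p\ge5$ a minimal set has exactly $g+1$ generators of weight $2$ and exactly $g+\varepsilon_2+\varepsilon_3$ of weight $4$.
2. If $p\ge11$, then $M_{p-1}/D_{p-1}\cong\mathbb Z/p$; moreover $M_6/D_6\cong\mathbb Z^2$ if $p\equiv1\pmod3$, and $M_6/D_6\cong\mathbb Z/p$ if $p\equiv2\pmod3$. Hence the set of weights is exactly $\{2,4,6,p-1\}$, with respectively $g+1$, $g+\varepsilon_2+\varepsilon_3$, ($2$ or $1$), $1$ generators, and $pT\in D_{p-1}$.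
3. For $p=5$ the numbers of generators are $1,2$ in weights $2,4$; for $p=7$ they are $1,2,2$ in weights $2,4,6$; there are no others.

For instance, for $p=11$ the counts in weights $2,4,6,10$ are $2,1,1,1$.

## 3. Levels $5$ and $7$ by explicit bases

These two cases can be done by hand, and they are also needed: the argument at the prime $p$ later assumes $p\ge11$.

The tool is triangularity: if $d=\dim M_k$ and $b_0,\dots,b_{d-1}\in M_k$ satisfy $b_i=q^i+O(q^{i+1})$, then they are a $\mathbb Z$-basis of $M_k$. (They are a basis over $\mathbb C$; for an integral form one peels off integer coefficients one at a time.) The eta quotients below are holomorphic forms of the stated type by the standard criterion (Gordon–Hughes–Newman, with Ligozat's formula for orders at cusps).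

**Step 1: $p=5$.** Here $g=0$, $\varepsilon_2=2$, $\varepsilon_3=0$, so $\dim M_{4m}=\dim M_{4m+2}=2m+1$. Let $e=(5E_2(5z)-E_2(z))/4=1+6q+\cdots\in M_2$. The forms
$$a=\frac{\eta(z)^{10}}{\eta(5z)^2}=1+\cdots,\qquad b=\eta(z)^4\eta(5z)^4=q+\cdots,\qquad T=q^2+\cdots$$
lie in $M_4$. The forms $a^{m-i}T^i$ ($0\le i\le m$) have leading terms $q^{2i}$, and $a^{m-1-i}bT^i$ ($0\le i\le m-1$) have leading terms $q^{2i+1}$. Together they realize $q^0,\dots,q^{2m}$, so they are a basis of $M_{4m}$. Multiplied by $e$ they keep their leading terms and are a basis of $M_{4m+2}$. So $M_k=D_k$ for $k\ge6$: for $k=4m+2\ge6$ we have $M_k=eM_{4m}$, and for $k=4m\ge8$ every basis element is a product of $m\ge2$ forms of weight $4$. Finally $M_2=\mathbb Ze$, and $D_4=\mathbb Ze^2$ with $e^2=1+\cdots$. Since $e^2,b,T$ is again a basis of $M_4$, $M_4/D_4\cong\mathbb Z^2$.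

**Step 2: $p=7$.** Here $g=0$, $\varepsilon_2=0$, $\varepsilon_3=2$, so $\dim M_{6m}=\dim M_{6m+2}=4m+1$ and $\dim M_{6m+4}=4m+3$. Let $\chi=\left(\frac{-7}\cdot\right)$. We use $\theta=\sum_{m,n}q^{m^2+mn+2n^2}=1+2q+\cdots\in M_1(\Gamma_0(7),\chi)$ and the forms
$$a_0=\frac{\eta(z)^7}{\eta(7z)}=1+\cdots,\quad a_1=\eta(z)^3\eta(7z)^3=q+\cdots,\quad a_2=\frac{\eta(7z)^7}{\eta(z)}=q^2+\cdots$$
in $M_3(\Gamma_0(7),\chi)$, only inside products of even weight with trivial character. By triangularity: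

* $M_2=\mathbb Z\theta^2$, and $M_4$ has basis $\theta a_0,\theta a_1,\theta a_2$ (orders $0,1,2$);
* $M_6$ has basis $a_0^2,a_0a_1,a_0a_2,a_1a_2,a_2^2$ (orders $0,\dots,4$), and $T=a_2^2$;
* $m$-fold products of these elements of $M_6$ realize all leading terms $q^0,\dots,q^{4m}$, so for $m\ge1$ they span $M_{6m}$, and $M_{6m+2}=\theta^2M_{6m}$;
* $M_4M_{6m}$ realizes orders $0,\dots,4m+2$, so $M_{6m+4}=M_4M_{6m}$ for $m\ge1$.

Hence $M_k=D_k$ for $k\ge8$. Also $D_4=\mathbb Z\theta^4$ with $\theta^4=1+\cdots$, so $M_4/D_4\cong\mathbb Z^2$. And $D_6=M_2M_4$ has basis $\theta^3a_0,\theta^3a_1,\theta^3a_2$ with leading terms $1,q,q^2$, which $a_1a_2,a_2^2$ complete to a basis of $M_6$; so $M_6/D_6\cong\mathbb Z^2$.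

This proves Theorem A for $p=5,7$ and Theorem B(3).

## 4. Primes $\ell\ne p$: line bundles on the smooth curve $X_0(p)$

A sensible approach to general $p$: fix a prime $\ell$, view forms mod $\ell$ as sections of line bundles on the curve $X_0(p)$ mod $\ell$, and prove that multiplication of sections is surjective. For $\ell\neq p$ this works, including $\ell=2,3$.

**Proposition 1.** Let $p\ge5$ and $\ell\ne p$. Then $\overline D_k=\overline M_k$ (mod $\ell$) for all even $k\ge8$, and $\dim\overline M_6/\overline D_6=\varepsilon_3$.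

**Step 1: the model.** This step collects the geometry. Let $X$ be the coarse space $X_0(p)$ over $\mathbb Z_{(\ell)}$. The following is standard (Igusa; Deligne–Rapoport; Katz–Mazur Ch. 8). $X$ is smooth and projective over $\mathbb Z_{(\ell)}$ with geometrically connected fibers. Its non-cuspidal points over an algebraically closed field are the isomorphism classes of pairs $(E,C)$, $C\subset E$ a subgroup of order $p$, compatibly with specialization over discrete valuation rings. The $j$-invariant extends to $X\to\mathbb P^1$; the cusps $0,\infty$ are disjoint sections whose union is the support of $j^{-1}(\infty)$; the completion of $X$ along $\infty$ is $\mathrm{Spf}\,\mathbb Z_{(\ell)}[[q]]$.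

Smoothness away from the cusps can be seen directly. An auxiliary prime-to-$\ell p$ level structure reduces it to the invariants of a finite group $G$ acting faithfully and $W_0$-linearly on $R=W_0[[t]]$, with $W_0$ a complete discrete valuation ring. Put $N=\prod_{\sigma\in G}\sigma(t)$. Modulo the uniformizer of $W_0$ each $\sigma(t)$ has order $1$ in $t$, so $N$ has order $|G|$, and Weierstrass division shows that $R$ is free of rank $|G|$ over $W_0[[N]]$. Since $R$ also has degree $|G|$ over $R^G$ on fraction fields, $W_0[[N]]\subset R^G$ is finite and birational; $W_0[[N]]$ is normal, so $R^G=W_0[[N]]$.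

Let $Z_2,Z_3\subset X$ be the closures of the reduced divisors of elliptic points of order $2,3$ on $X_{\mathbb Q}$. They are effective Cartier divisors, flat of degrees $\varepsilon_2,\varepsilon_3$ over $\mathbb Z_{(\ell)}$. They lie over the sections $j=1728$ and $j=0$, so they are disjoint from the cusps. On the special fiber they may be non-reduced; we never need more than that they are Cartier divisors.

**Step 2: $Z_2\cap Z_3=\emptyset$.** This is what makes the primes $2$ and $3$ harmless, where $0$ and $1728$ coincide mod $\ell$. A geometric point of $Z_2$ (respectively $Z_3$) in the special fiber is the reduction of a pair $(E,C)$ with an automorphism of order $4$ (respectively $3$), and $E$ has good reduction after a finite extension. The automorphism extends to the good model, preserves $C$, and specializes with the same order, because $\mathrm{End}(E)\to\mathrm{End}(E_s)$ is injective. So a common point gives a pair $(E_s,C_s)$ whose group $G=\mathrm{Aut}(E_s,C_s)$ contains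 elements of orders $4$ and $3$.

Let $\sigma\in G$. With $t=\sigma+\hat\sigma\in\mathbb Z$ we have $\sigma^2-t\sigma+1=0$. Positivity of $\deg(m-n\sigma)=m^2-tmn+n^2$ gives $|t|\le2$, and $\deg(\sigma-1)=2-t\le4$. If $\sigma\neq1$ fixed $C_s$ pointwise, then $C_s\subset\ker(\sigma-1)$ would give $p\le\deg(\sigma-1)\le4$, contradicting $p\ge5$. So $G$ embeds in $\mathrm{Aut}(C_s)\cong\mathbb F_p^*$. Hence $G$ is cyclic and contains an element of order $12$. But $\mathrm{End}(E_s)$ has no zero divisors and each $\sigma$ has degree $\le2$ over $\mathbb Q$, so its order $n$ satisfies $\varphi(n)\le2$, that is, $n\in\{1,2,3,4,6\}$. This is a contradiction.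

**Step 3: forms as sections.** We identify $M_k\otimes\mathbb Z_{(\ell)}$ with global sections over $X$. Let $\Sigma=0+\infty$, $\phi(k)=\lfloor k/4\rfloor$, $h(k)=\lfloor k/3\rfloor$, and
$$\mathcal L_k=\Omega_{X/\mathbb Z_{(\ell)}}^{\otimes k/2}\left(\tfrac k2\Sigma+\phi(k)Z_2+h(k)Z_3\right).$$
Over $\mathbb C$, $f\mapsto f\,(dq/q)^{k/2}$ identifies $M_k(\Gamma_0(p),\mathbb C)$ with $H^0(X_{\mathbb C},\mathcal L_k)$ (Diamond–Shurman §3.5), compatibly with products. Since $(V\otimes\mathbb C)\cap\mathbb Q[[q]]=V$ for finite-dimensional $V\subset\mathbb Q[[q]]$, forms with rational expansion correspond to $H^0(X_{\mathbb Q},\mathcal L_k)$. Near $\infty$, $dq/q$ generates $\Omega(\Sigma)$, so sections in $H^0(X,\mathcal L_k)$ have expansions in $\mathbb Z_{(\ell)}[[q]]$.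

Conversely, let $s\in H^0(X_{\mathbb Q},\mathcal L_k)$ have expansion in $\mathbb Z_{(\ell)}[[q]]$ and suppose $s\notin H^0(X,\mathcal L_k)$. Let $m>0$ be minimal such that $\ell^ms$ is regular. By minimality $\ell^ms$ restricts to a nonzero section on the special fiber. *The special fiber is integral*, so this section has nonzero expansion mod $\ell$ at $\infty$. But the expansion of $\ell^ms$ is divisible by $\ell$, a contradiction. So $M_k\otimes\mathbb Z_{(\ell)}=H^0(X,\mathcal L_k)$.

On each fiber $\deg\mathcal L_k=\frac k2(2g-2)+k+\phi(k)\varepsilon_2+h(k)\varepsilon_3=kg+\phi(k)\varepsilon_2+h(k)\varepsilon_3\ge2g$. Hence $H^1$ of the special fiber vanishes and $M_k\otimes\mathbb F_\ell=H^0(X_s,\mathcal L_k)$. Let $Y=X_{\overline{\mathbb F}_\ell}$, let $\Lambda_k$ be the restriction of $\mathcal L_k$ to $Y$ (written additively; we write $Z_2,Z_3$ also for the restrictions), and $V_k=H^0(Y,\Lambda_k)=\overline M_k\otimes\overline{\mathbb F}_\ell$. As $\deg\Lambda_k\ge2g$,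 $\Lambda_k$ is base point free. It suffices to work with the $V_k$.

**Step 4: multiplication by weight $2$.** We show that for $k\ge6$, $V_2V_{k-2}=H^0(\Lambda_2+\Lambda_{k-2})$. Note $\deg\Lambda_2=2g$. If $g=0$, then $\Lambda_2$ is trivial and the claim is clear. If $g\ge1$, choose $s_1,s_2\in V_2$ without common zero ($s_1\ne0$ arbitrary, $s_2$ general). The sequence
$$0\to\mathcal O(\Lambda_{k-2}-\Lambda_2)\to\mathcal O(\Lambda_{k-2})^2\to\mathcal O(\Lambda_{k-2}+\Lambda_2)\to0,\qquad (u_1,u_2)\mapsto s_1u_1+s_2u_2,$$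
is exact, and $\deg(\Lambda_{k-2}-\Lambda_2)\ge(k-4)g\ge2g>2g-2$. So $H^1$ of the kernel vanishes and $s_1V_{k-2}+s_2V_{k-2}$ is everything.

**Step 5: what weight $2$ misses.** Write $\Lambda_k=\Lambda_2+\Lambda_{k-2}+\delta_k$ with $\delta_k=(\phi(k)-\phi(k-2))Z_2+(h(k)-h(k-2))Z_3$. Now $\phi(k)-\phi(k-2)$ is $1$ if $4\mid k$ and $0$ otherwise, and $h(k)-h(k-2)$ is $0$ if $k\equiv2\pmod3$ and $1$ otherwise. So for $k\equiv0,2,4,6,8,10\pmod{12}$,
$$\delta_k=Z_2+Z_3,\quad 0,\quad Z_2+Z_3,\quad Z_3,\quad Z_2,\quad Z_3\quad\text{respectively.}$$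
By Step 4, for $k\ge6$, $V_2V_{k-2}$ is the kernel of the restriction $V_k\to H^0(\Lambda_k|_{\delta_k})$. This map is onto, because $\deg(\Lambda_2+\Lambda_{k-2})\ge kg>2g-2$ gives $H^1(\Lambda_2+\Lambda_{k-2})=0$. For $k=6$ the codimension of $V_2V_4$ is therefore $\deg Z_3=\varepsilon_3$. Since $D_6=M_2M_4$, the second claim of the proposition follows.

*Example.* For $p=11$ there are no elliptic points, so $\delta_k=0$ and $V_k=V_2V_{k-2}$ for all $k\ge6$. Away from $\ell=11$, weights $2$ and $4$ suffice.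

**Step 6: filling the gap at elliptic points.** Let $F\in\{Z_2,Z_3,Z_2+Z_3\}$ and $a+b=k$ with $a,b\ge4$, and suppose $\Lambda_a+\Lambda_b$ and $\Lambda_k$ have the same coefficients at the components of $F$. Then $V_aV_b\to H^0(\Lambda_k|_F)$ is onto. Choose $s\in V_a$ vanishing at no point of $F$. Since $\phi(b),h(b)\ge1$, $\deg(\Lambda_b-F)\ge bg>2g-2$, so $V_b\to H^0(\Lambda_b|_F)$ is onto. Because $Z_2\cap Z_3=\emptyset$, a discrepancy at the component not in $F$ is invisible on $F$, so $\Lambda_k|_F=(\Lambda_a+\Lambda_b)|_F$. Multiplication by $s|_F$ is an isomorphism $\Lambda_b|_F\to\Lambda_k|_F$.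

**Step 7: all $k\ge8$.** By Step 5 it suffices that $\sum_{a+b=k}V_aV_b$ surjects onto $H^0(\Lambda_k|_{\delta_k})$.

* $k=12m+2$: $\delta_k=0$, nothing to do.
* $k=12m+4$, $m\ge1$: use $(4,12m)$, $F=Z_2+Z_3$; $\phi$: $1+3m=3m+1$; $h$: $1+4m=4m+1$.
* $k=12m+6$, $m\ge1$: use $(6,12m)$, $F=Z_3$; $h$: $2+4m=4m+2$.
* $k=12m+8$: use $(4,12m+4)$, $F=Z_2$; $\phi$: $1+(3m+1)=3m+2$.
* $k=12m+10$: use $(4,12m+6)$, $F=Z_3$; $h$: $1+(4m+2)=4m+3$.
* $k=12m$, $m\ge1$: no single pair works. The pair $(4,k-4)$ has the right coefficient at $Z_2$, $1+(3m-1)=3m$, and one less than needed at $Z_3$, $1+(4m-2)=4m-1$. So its products surject onto $H^0(\Lambda_k|_{Z_2})$ and vanish on $Z_3$. The pair $(6,k-6)$ has the right coefficient at $Z_3$, $2+(4m-2)=4m$, and one less at $Z_2$, $1+(3m-2)=3m-1$. So its products surject onto $H^0(\Lambda_k|_{Z_3})$ and vanish on $Z_2$. Together they fill $H^0(\Lambda_k|_{\delta_k})=H^0(\Lambda_k|_{Z_2})\oplus H^0(\Lambda_k|_{Z_3})$.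

So $\sum_{a+b=k}V_aV_b=V_k$ for $k\ge8$. $\square$

## 5. The Fricke involution and the $T$-form at the prime $p$

**Definition (the involution $W$).** For $f$ of even weight $k$ on $\Gamma_0(p)$, $(f|W)(z)=p^{-k/2}z^{-k}f(-1/(pz))$.

It is again a form on $\Gamma_0(p)$; $f|W|W=f$; and $W$ is multiplicative. For $G$ of level one and weight $k$,
$$G|W=p^{k/2}G(pz),\qquad G(pz)|W=p^{-k/2}G.\tag{2}$$

**Definition (the form $\mathcal E$).** $\mathcal E=(\eta(z)^p/\eta(pz))^2=\prod_{n\ge1}(1-q^n)^{2p}/(1-q^{pn})^2\in1+p\,\mathbb Z[[q]]$, because $(1-q^n)^p\equiv1-q^{pn}\pmod p$.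

*Example.* For $p=5$, $\mathcal E$ is the form $a$ of Section 3.

From $\eta(-1/z)=\sqrt{z/i}\,\eta(z)$ we get $T(-1/(pz))=\frac{(z/i)^p}{pz/i}\,\mathcal E(z)=p^{-1}(z/i)^{p-1}\mathcal E(z)$. Hence
$$T|W=\pm p^{-(p+1)/2}\mathcal E,\qquad\mathcal E|W=\pm p^{(p+1)/2}T,\tag{3}$$
and in particular $\mathcal E\in M_{p-1}$.

**Where the method of Section 4 stops.** Suppose $X_0(p)$ had, over $\mathbb Z_{(p)}$, a smooth projective model with geometrically connected fibers and completion $\mathrm{Spf}\,\mathbb Z_{(p)}[[q]]$ along $\infty$, to which $W$ extends. Step 3 would identify $M_k\otimes\mathbb Z_{(p)}$ with $H^0(X,\mathcal L_k)$. The map $z\mapsto-1/(pz)$ pulls $f\,(dq/q)^{k/2}$ back to $(f|W)(dq/q)^{k/2}$ (as $d(-1/(pz))=dz/(pz^2)$), and $W$ swaps the cusps and preserves the elliptic points of each order. So the lattice $M_k\otimes\mathbb Z_{(p)}$ would be stable under $W$. But $T$ is integral and $T|W$ has denominator $p^{(p+1)/2}$. So there is no such model. In the standard description,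 the reduction of $X_0(p)$ at $p$ has two components, with one cusp on each, and the sentence that fails in Step 3 is "the special fiber is integral": a section can vanish along the component through $\infty$ without being divisible by $p$.

So at $p$ we need another description of $\overline M_k\subset\mathbb F_p[[q]]$. The idea: push forms down to level one by a trace. Modulo $p$, a level-$p$ form becomes a level-one form of larger weight, hence a polynomial in two variables, *provided the denominators of $f|W$ are bounded*. We shall show that below weight $p-1$ they are at worst $p^{k/2}$, and (3) says that $T$, with $\frac k2+1=\frac{p+1}2$, misses this bound by exactly one factor of $p$. That is why a new generator appears in weight $p-1$.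

## 6. Level-one forms modulo $p$ as polynomials

From here on $O=\mathbb Z_{(p)}$, bars denote reduction mod $p$, and $\overline M_k,\overline D_k$ are as in Section 1 with $\ell=p$.

**Definition ($P$, $\rho$, $L_w$, $A$).** $P=\mathbb F_p[x,y]$ with $\deg x=4$, $\deg y=6$; $P_w$ is its part of degree $w$. The ring homomorphism $\rho:P\to\mathbb F_p[[q]]$ sends $x\mapsto\overline E_4$, $y\mapsto\overline E_6$. $L_w$ is the reduction of $M_w(SL_2(\mathbb Z),O)$. Since $p\ge5$, the number $1728$ is a unit in $O$ and the $E_4^iE_6^j$ with $4i+6j=w$ form an $O$-basis of $M_w(SL_2(\mathbb Z),O)$; so $\rho:P_w\to L_w$ is bijective for each $w$. (On all of $P$ it is not injective.) $A\in P_{p-1}$ is the polynomial with $\rho(A)=\overline E_{p-1}=1$.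

*Example.* $E_4\equiv1\pmod5$, so $A=x$ for $p=5$. $E_6\equiv1\pmod7$, so $A=y$ for $p=7$. $E_{10}=E_4E_6=1-264q-\cdots$ with $264=24\cdot11$, so $A=xy$ for $p=11$.

By Swinnerton-Dyer (*On $\ell$-adic representations and congruences for coefficients of modular forms*, 1973), $A$ is squarefree. Consequences, used constantly:

* $L_w\subset L_{w+p-1}$ (multiply by $A$).
* If $H\in P_w$, $H'\in P_{w+p-1}$ and $\rho(H)=\rho(H')$, then $H'=AH$, since $\rho$ is injective on $P_{w+p-1}$.
* $A\mid F^p$ if and only if $A\mid F$.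

**Dimensions in $P$.** If $x^iy^j\in P_w$, then $i\equiv w\pmod3$ and $j\equiv w/2\pmod2$. So $P_w=x^{\alpha_w}y^{\beta_w}Q_{d_w}$, where $Q_d$ is the space of forms of degree $d$ in $(x^3,y^2)$, $Q_{-1}=0$, and $w=4\alpha_w+6\beta_w+12d_w$. For even $w\ge0$,
$$\dim P_w=d_w+1=\tfrac w{12}+1-\tfrac{\alpha_w}3-\tfrac{\beta_w}2.\tag{4}$$
For $w=2$ we have $\alpha=2,\beta=1,d=-1$ and $P_2=0$; for $w\ge4$ (and $w=0$), $d_w\ge0$. Since $Q_dQ_e=Q_{d+e}$ for $d,e\ge0$:
$$\text{if }w,w'\ge4,\ \alpha_w+\alpha_{w'}\le2,\ \beta_w+\beta_{w'}\le1,\ \text{ then }P_wP_{w'}=P_{w+w'}.\tag{5}$$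
Second, for coprime homogeneous $F,G\in P$ of degrees $d,e$,
$$FP_{v-d}+GP_{v-e}=P_v\quad\text{for }v>d+e-10.\tag{6}$$
This is trivial if one of them is constant. Otherwise $F,G$ is a regular sequence and $P/(F,G)$ has finite length, with Hilbert series $\frac{(1-t^d)(1-t^e)}{(1-t^4)(1-t^6)}$. This is then a polynomial, of degree $d+e-10$.

**Definition ($p$-th powers).** $P_k^{(p)}=\{F^p:F\in P_k\}$. As $F\mapsto F^p$ is $\mathbb F_p$-linear and injective, this is a space isomorphic to $P_k$. Put $L_k^{(p)}=\rho(P_k^{(p)})$. For $F$ with coefficients in $\mathbb F_p$, $\rho(F)^p=\rho(F)(q^p)$, so $L_k^{(p)}$ consists of the reductions of $G(pz)$, $G\in M_k(SL_2(\mathbb Z),O)$. Hence $L_k^{(p)}\subset\overline M_k$ for $k\ge2$.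

**Definition ($u_k,v_k$).** For $k=a(p-1)+b$ with $0\le b<p-1$ put
$$u_k=kp+(a-1)(p-1),\qquad v_k=(k-1)p+1=kp-(p-1)=k+(k-1)(p-1).$$
If $k<p-1$, then $a=0$ and $u_k=v_k$.

The next lemma is a numerical coincidence that will turn inclusions into equalities.

**Lemma 2.** For even $k\ge2$: $\dim M_k(\Gamma_0(p))=\dim P_{u_k}+\dim P_b$.

*Proof.* We have $u_k+b=k(p+1)-(p-1)=(k-1)(p+1)+2$. Insert this in (4), compare with (1), and use $1+\frac2{12}=\frac23+\frac12$. It suffices to check
$$\varepsilon_3(1-\alpha_k)=2-(\alpha_{u_k}+\alpha_b),\qquad\varepsilon_2(1-2\beta_k)=2-2(\beta_{u_k}+\beta_b).$$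

* $p\equiv1\pmod3$: $u_k\equiv b\equiv k\pmod3$ and $\varepsilon_3=2$; both sides of the first are $2-2\alpha_k$.
* $p\equiv2\pmod3$: $u_k+b\equiv2\pmod3$, so $\alpha_{u_k}+\alpha_b=2$, and $\varepsilon_3=0$.
* $p\equiv1\pmod4$: $u_k\equiv b\equiv k\pmod4$ and $\varepsilon_2=2$; both sides of the second are $2-4\beta_k$.
* $p\equiv3\pmod4$: $u_k+b\equiv2\pmod4$, so $\beta_{u_k}+\beta_b=1$, and $\varepsilon_2=0$. $\square$

*Example.* Let $p=11$, where the left side is $k$. For $k=4$: $u_4=34$, $P_{34}=xyQ_2$ has dimension $3$, and $\dim P_4=1$. For $k=10$: $a=1$, $b=0$, $u_{10}=110$, $P_{110}=x^2yQ_8$ has dimension $9$, and $\dim P_0=1$.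

## 7. Trace to level one and the structure of $\overline M_k$ for $k<p-1$

**Step 1: $W$ preserves rationality.** This is needed so that we may speak of $p$-adic valuations of $f|W$. Let $j_p(z)=j(pz)$, so that $\mathbb C(X_0(p))=\mathbb C(j,j_p)$; in weight $0$, $W$ swaps $j$ and $j_p$. If $\varphi\in\mathbb C(j,j_p)$ has rational $q$-expansion, then $\varphi\in\mathbb Q(j,j_p)$. Indeed, write $\varphi=\sum c_{mn}j^mj_p^n/\sum d_{mn}j^mj_p^n$. The relation $\sum c_{mn}j^mj_p^n-\varphi\sum d_{mn}j^mj_p^n=0$ is a homogeneous linear system over $\mathbb Q$ in the unknowns $(c,d)$. Its rational solutions span its complex ones; since some complex solution has nonzero denominator, some rational one does. So $\varphi|W\in\mathbb Q(j,j_p)$ again has rational expansion. Now every $f\in M_k(\Gamma_0(p),\mathbb Q)$ equals $E_4^rE_6^s\varphi$ with $r,s\in\mathbb Z$, $4r+6s=k$, and $\varphi$ of this type, and $f|W=p^{k/2}E_4(pz)^rE_6(pz)^s(\varphi|W)$ is rational.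

For $0\neq f\in M_k(\Gamma_0(p),\mathbb Q)$ put $v(f)=\min_nv_p(a_n)$. It is finite by bounded denominators. Let $U:\sum a_nq^n\mapsto\sum a_{pn}q^n$; then $v(f|U)\ge v(f)$. (Set $v(0)=\infty$.)

**Step 2: the trace.** We sum $f$ over the cosets $\Gamma_0(p)\backslash SL_2(\mathbb Z)$, represented by $1$ and $\begin{pmatrix}0&-1\\1&j\end{pmatrix}$, $0\le j<p$. Since $z^{-k}f(-1/z)=p^{-k/2}(f|W)(z/p)$, summing over $z\mapsto z+j$ gives the level-one form
$$\mathrm{Tr}(f)=f+p^{1-k/2}(f|W)|U.\tag{7}$$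

*Example.* If $G$ has level one, then by (2) $\mathrm{Tr}(G)=G+p\,G(pz)|U=(p+1)G$, as it should be for $p+1$ cosets.

**Lemma 3.** Let $f\in M_k(\Gamma_0(p),O)$, $n\ge0$, $v(f|W)\ge\frac k2-n$. Then $\overline f\in L_{k+n(p-1)}$.

*Proof.* Multiplying by $\mathcal E^n\equiv1$ does not change $\overline f$ but makes the expansion at the other cusp very divisible by $p$. With $w=k+n(p-1)$, (7) and (3) give that $\mathrm{Tr}(f\mathcal E^n)-f\mathcal E^n=p^{1-w/2}\big((f|W)(\mathcal E|W)^n\big)|U$ has valuation at least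
$$1-\tfrac k2-\tfrac{n(p-1)}2+\tfrac k2-n+\tfrac{n(p+1)}2=1.$$
So $\mathrm{Tr}(f\mathcal E^n)\in M_w(SL_2(\mathbb Z),O)$ and it is $\equiv f\mathcal E^n\equiv f\pmod p$. $\square$

**Lemma 4.** Let $2\le k<p-1$ be even and $f\in M_k(\Gamma_0(p),O)$. Then $v(f|W)\ge-\frac k2$.

*Proof.* Suppose $v(f|W)=\frac k2-n$ with $n\ge k+1$. Let $h=p^{n-k/2}f|W$, so $v(h)=0$ and $h|W=p^{n-k/2}f$. By (7),
$$G:=\mathrm{Tr}(h)=h+p^{n-k+1}f|U\in M_k(SL_2(\mathbb Z),O),\qquad\overline G=\overline h\ne0.$$
Put $f_1=G(pz)-p^{n-k}f$. It is integral, and $\overline f_1=\overline G(q^p)=\overline G^{\,p}\ne0$ since $n-k\ge1$. By (2), $f_1|W=p^{-k/2}(G-h)=p^{n+1-3k/2}f|U$, of valuation at least $n+1-\frac{3k}2\ge2-\frac k2=\frac k2-(k-2)$. Lemma 3 gives $\overline G^{\,p}\in L_{k+(k-2)(p-1)}\subset L_{v_k}$. Write $\overline G=\rho(\hat G)$ with $0\ne\hat G\in P_k$. Since $\hat G^p\in P_{kp}=P_{v_k+(p-1)}$ and $\rho(\hat G^p)\in L_{v_k}$, we get $A\mid\hat G^p$, so $A\mid\hat G$. This is impossible, as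 $\deg\hat G=k<p-1=\deg A$. $\square$

**Definition ($f^\sharp$).** For $f$ of weight $k$ put $f^\sharp=p^{k/2}f|W$. It is multiplicative, $(ff')^\sharp=f^\sharp f'^\sharp$. By (2), $G(pz)^\sharp=G$ for $G$ of level one. By (3), $T^\sharp=\pm p^{-1}\mathcal E$. Lemma 4 says that $f^\sharp$ is integral at $p$ when $f$ is and $2\le k<p-1$.

*Example.* $E_4(pz)^\sharp=E_4$ is nonzero mod $p$, while $E_4^\sharp=p^4E_4(pz)\equiv0\pmod p$.

**Proposition 5.** For even $2\le k<p-1$: $\overline M_k=L_{v_k}\oplus L_k^{(p)}$. Moreover, for $f\in M_k(\Gamma_0(p),O)$: $\overline f\in L_{v_k}\iff f^\sharp\equiv0\pmod p$.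

*Proof.* By Lemma 4, $f^\sharp$ is integral; $f^\sharp|W=p^{k/2}f$; so by (7) $G:=\mathrm{Tr}(f^\sharp)=f^\sharp+p\,f|U\in M_k(SL_2(\mathbb Z),O)$. Let $f_1=f-G(pz)$. Then $f_1|W=p^{-k/2}(f^\sharp-G)=-p^{1-k/2}f|U$ has valuation at least $\frac k2-(k-1)$, so $\overline f_1\in L_{k+(k-1)(p-1)}=L_{v_k}$ by Lemma 3. Thus $\overline f=\overline f_1+\overline G^{\,p}\in L_{v_k}+L_k^{(p)}$. By Lemma 2 (with $a=0$, $b=k$), $\dim\overline M_k=\dim P_{v_k}+\dim P_k$; so the sum is direct and equals $\overline M_k$. Finally $\overline f\in L_{v_k}\iff\overline G^{\,p}=0\iff\overline G=0\iff\overline{f^\sharp}=0$. $\square$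

*Example.* For $p=11$, $k=2$: $v_2=12$ and $P_2=0$, so $\overline M_2=L_{12}$, of dimension $2$. One sees it on the cusp form: $\eta(z)^2\eta(11z)^2=q\prod(1-q^n)^2(1-q^{11n})^2\equiv q\prod(1-q^n)^{24}=\Delta\pmod{11}$.

## 8. Three identities in $\mathbb F_p[x,y]$

The problem at $p$ is now about polynomials. For even $k\ge2$ put
$$\mathcal S_k=L_{v_k}+L_k^{(p)}\subset L_{kp}.$$
*Example.* For $p=11$, $\mathcal S_4=L_{34}+\mathbb F_{11}\overline E_4^{\,11}$. By Proposition 5, $\mathcal S_k=\overline M_k$ for $k<p-1$.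

**Lemma 6.** For even $k\ge8$:
(a) $P_{v_k}=x^pP_{v_{k-4}}+y^pP_{v_{k-6}}+AP_{v_k-(p-1)}$;
(b) $P_{v_k-(p-1)}=\sum_mP_{v_m}P_{v_{k-m}}$ ($m$ even, $2\le m\le k-2$).
Consequently $\mathcal S_k\subset\sum_m\mathcal S_m\mathcal S_{k-m}$.

*Proof of (a).* Let $v=v_k\ge7p+1$; note $v_{k-4}=v-4p$ and $v_{k-6}=v-6p$. If $x\nmid A$, apply (6) to $(x^p,A)$, since $v>4p+(p-1)-10$: already $P_v=x^pP_{v-4p}+AP_{v-(p-1)}$. If $A=xB$, then $x\nmid B$ because $A$ is squarefree. The image of $P_v$ in $P/(x)=\mathbb F_p[y]$ is $0$ or spanned by $y^{v/6}$ with $v/6\ge p$; hence $P_v\subset y^pP_{v-6p}+xP_{v-4}$. By (6) for $(x^{p-1},B)$, as $v-4>4(p-1)+(p-5)-10$, $P_{v-4}=x^{p-1}P_{v-4p}+BP_{v-p+1}$. Multiply by $x$.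

*Proof of (b).* We have $v_m+v_{k-m}=(k-2)p+2=v_k-(p-1)$, and all $v_m\ge p+1\ge6$. Modulo $3$, $v_m\equiv m$ if $p\equiv1$ and $v_m\equiv2-m$ if $p\equiv2\pmod3$. Modulo $2$, $\beta_{v_m}\equiv m/2$ if $p\equiv1$ and $\beta_{v_m}\equiv1-m/2$ if $p\equiv3\pmod4$. In each case we name an $m$ for which (5) applies.

* $p\equiv11\pmod{12}$: $m=2$, as $\alpha_{v_2}=\beta_{v_2}=0$.
* $p\equiv7\pmod{12}$: $m=6$, as $\alpha_{v_6}=\beta_{v_6}=0$.
* $p\equiv5\pmod{12}$: if $k\equiv2\pmod4$, $m=2$ ($\alpha_{v_2}=0$; $\beta_{v_2}=1$, $\beta_{v_{k-2}}=0$). If $k=8$, $m=4$ ($\alpha$: $1+1$; $\beta$: $0+0$). If $k\equiv0\pmod4$ and $k\ge12$, $m=8$ ($\alpha_{v_8}=\beta_{v_8}=0$).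
* $p\equiv1\pmod{12}$: if $k=8$, $m=4$ ($\alpha$: $1+1$; $\beta$: $0+0$). If $k=10$, $m=4$ ($\alpha$: $1+0$; $\beta$: $0+1$). If $k\ge14$, $m=12$ ($\alpha_{v_{12}}=\beta_{v_{12}}=0$). For $k=12$ we need two products: $v_{12}-(p-1)=10p+2\equiv0\pmod{12}$, so $P_{10p+2}=Q_d$ with $d=(10p+2)/12$. Here $P_{v_4}P_{v_8}=x^3Q_{d-1}$ ($\alpha$: $1+2$; $\beta$: $0+0$) and $P_{v_6}P_{v_6}=y^2Q_{d-1}$ ($\alpha$: $0+0$; $\beta$: $1+1$). Their sum is $Q_d$.

*Consequence.* For $F\in P_{v_k}$ apply (a), then (b) to the last term, then $\rho$, using $\rho(x^p)\in L_4^{(p)}$, $\rho(y^p)\in L_6^{(p)}$, $\rho(A)=1$ and $k-4,k-6\ge2$. This treats $L_{v_k}$. The space $L_k^{(p)}$ is spanned by $\rho(x^{ip}y^{jp})$ with $4i+6j=k\ge8$. Then $i+j\ge2$, so one factor $x^p$ or $y^p$ splits off, leaving an element of $L_{k-4}^{(p)}$ or $L_{k-6}^{(p)}$ of positive weight. $\square$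

**Lemma 7.** For even $k\ge p-1$: $\mathcal S_k=L_{kp}$.

*Proof.* As $\rho(AP_{v_k})=L_{v_k}$, we must show $P_k^{(p)}+AP_{v_k}=P_{kp}$. The kernel of $P_k^{(p)}\to P_{kp}/AP_{v_k}$ is $\{F^p:A\mid F^p\}=\{F^p:A\mid F\}$, so the image has dimension $\dim P_k-\dim P_{k-(p-1)}$. We need this to equal $\dim P_{kp}-\dim P_{kp-(p-1)}$. By (4), for even $w\ge p-1$,
$$\dim P_w-\dim P_{w-(p-1)}=\tfrac{p-1}{12}-\tfrac{\alpha_w-\alpha_{w-p+1}}3-\tfrac{\beta_w-\beta_{w-p+1}}2.$$
If $p\equiv1\pmod3$ the $\alpha$-term is $0$. If $p\equiv2\pmod3$, then $\alpha_w-\alpha_{w-p+1}$ is $-2$ if $3\mid w$ and $1$ otherwise, and $3\mid kp\iff3\mid k$. The $\beta$-term depends only on $w$ mod $4$, and $kp\equiv k\pmod4$ since $k$ and $p-1$ are even. So the two differences, $w=k$ and $w=kp$, agree. $\square$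

**Definition (the polynomial $t$).** Let $\Delta=(x^3-y^2)/1728\in P_{12}$ and $t=\Delta^{(p^2-1)/12}\in P_{p^2-1}$. Then
$$\overline T=q^{(p^2-1)/12}\prod_{n\ge1}(1-q^n)^{2p^2-2}=\rho(t).$$

*Example.* For $p=11$, $t=\Delta^{10}$, of degree $120$.

$\Delta$ is irreducible in $P$, and $\Delta\nmid A$ since $\rho(\Delta)\in q\,\mathbb F_p[[q]]$ while $\rho(A)=1$. So $\gcd(t,A)=1$. Note what this says about $T$: the degree of $t$ is $p(p-1)+(p-1)$ and $A\nmid t$, so $\overline T\notin L_{p(p-1)}$, whereas $\mathcal S_{p-1}\subset L_{p(p-1)}$. The form $T$ is outside the pattern $\overline M_k\subset L_{kp}$ that holds for $k<p-1$.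

**Lemma 8.** For $r\ge0$ and even $k\ge(r+1)(p-1)$: $P_{kp+r(p-1)}=\sum_{i=0}^rA^{r-i}t^iP_{(k-i(p-1))p}$.

*Proof.* Induction on $r$; $r=0$ is trivial. For $r\ge1$ we have $k\ge2(p-1)$, so $kp+r(p-1)\ge2p(p-1)>p^2+p-12=(p-1)+(p^2-1)-10$, and (6) applied to $(A,t)$ gives
$$P_{kp+r(p-1)}=AP_{kp+(r-1)(p-1)}+tP_{(k-(p-1))p+(r-1)(p-1)},$$
using $p^2-1=p(p-1)+(p-1)$ for the last degree. Apply the induction hypothesis with $r-1$ to both terms; this is allowed since $k\ge r(p-1)$ and $k-(p-1)\ge r(p-1)$. The first term yields the summands with $0\le i\le r-1$, the second those with $1\le i\le r$. $\square$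

## 9. Decomposables modulo $p$ for $p\ge11$, and Theorem A

Let $p\ge11$, so that $2,4,6<p-1$ and $p-1\ge10$.

**Step 1: $\mathcal S_k$ is decomposable for $k\ge8$.** By Proposition 5, $\mathcal S_k=\overline M_k$ for $2\le k<p-1$, in particular for $k=2,4,6$. By Lemma 6 and induction, for even $k\ge8$,
$$\mathcal S_k\subset\sum_m\mathcal S_m\mathcal S_{k-m}\subset\sum_m\overline M_m\overline M_{k-m}=\overline D_k\subset\overline M_k.$$
So $\mathcal S_k\subset\overline M_k$ for all even $k\ge2$ and $\mathcal S_k\subset\overline D_k$ for $k\ge8$.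

**Step 2: $8\le k<p-1$.** Here $\overline M_k=\mathcal S_k\subset\overline D_k$, so $\overline D_k=\overline M_k$.

**Step 3: the structure of $\overline M_k$ for $k\ge p-1$.** Write $k=a(p-1)+b$, $a\ge1$, $0\le b<p-1$. We show
$$\overline M_k=L_{u_k}\oplus\overline T^{\,a}L_b^{(p)},\qquad L_{u_k}=\sum_{i=0}^{a-1}\overline T^{\,i}\mathcal S_{k-i(p-1)}.\tag{8}$$
The second equality is Lemma 8 with $r=a-1$, followed by $\rho$ and Lemma 7, which applies because $k-i(p-1)\ge p-1$ for $i\le a-1$. By Step 1, $L_{u_k}\subset\overline M_k$. Also $\overline T^{\,a}L_b^{(p)}\subset\overline M_k$, because $L_b^{(p)}$ consists of the reductions of $G(pz)$ with $G\in M_b(SL_2(\mathbb Z),O)$ (constants if $b=0$). The sum is direct: for $F\in P_b$, $t^aF^p$ has degree $a(p^2-1)+bp=u_k+(p-1)$, so $\rho(t^aF^p)\in L_{u_k}$ forces $A\mid t^aF^p$. Hence $A\mid F^p$ as $\gcd(t,A)=1$, hence $A\mid F$, hence $F=0$ as $b<p-1$. The same computation with Lemma 2 finishes: the dimensions are $\dim P_{u_k}$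 and $\dim P_b$, and they add up to $\dim\overline M_k$.

**Step 4: $k>p-1$.** In (8) the term $i=0$ is $\mathcal S_k\subset\overline D_k$. Every other term, including $\overline T^{\,a}L_b^{(p)}$, contains a factor $\overline T$ and lies in $\overline T\,\overline M_{k-(p-1)}$, by Step 1 and since $k-(p-1)\ge2$. So it lies in $\overline D_k$. Thus $\overline D_k=\overline M_k$.

**Step 5: $k=p-1$.** Now (8) reads $\overline M_{p-1}=L_{p(p-1)}\oplus\mathbb F_p\overline T$. By Lemma 7 and Step 1, $L_{p(p-1)}=\mathcal S_{p-1}\subset\overline D_{p-1}$. Conversely, for even $2\le m\le p-3$,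
$$\overline M_m\overline M_{p-1-m}=\mathcal S_m\mathcal S_{p-1-m}\subset L_{mp}L_{(p-1-m)p}\subset L_{p(p-1)}.$$
So $\overline D_{p-1}=L_{p(p-1)}$, and $\overline M_{p-1}/\overline D_{p-1}$ is one-dimensional, spanned by the class of $\overline T$.

**Proof of Theorem A.** For $p=5,7$ see Section 3. Let $p\ge11$. If $k\ge8$ is even and $k\ne p-1$, then $(M_k/D_k)\otimes\mathbb F_\ell=0$ for all primes $\ell$, by Proposition 1 for $\ell\ne p$ and Steps 2 and 4 for $\ell=p$. A finitely generated abelian group with this property is $0$, so $M_k=D_k$. For $k=p-1\ge10$, $(M_k/D_k)\otimes\mathbb F_\ell=0$ for $\ell\ne p$ and $(M_k/D_k)\otimes\mathbb F_p$ is one-dimensional, spanned by the class of $T$. So $M_{p-1}/(D_{p-1}+\mathbb ZT)$ vanishes modulo every prime, hence is $0$: the class of $T$ generates $M_{p-1}/D_{p-1}$. This group is cyclic, nonzero, and a finite $p$-group (it is not $\mathbb Z$, as it vanishes mod $\ell\neq p$). So exactly one generator of weight $p-1$ occurs, and it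 may be taken to be $T$. $\blacksquare$

## 10. Generator counts in weights $2$ and $4$

This proves Theorem B(1), for all $p\ge5$.

**Weight 2.** $D_2=0$ and $M_2$ is free of rank $g+1$.

**Weight 4.** Here $\mathrm{rank}\,M_4=3g+1+\varepsilon_2+\varepsilon_3$ and $D_4=M_2M_2$. We need the minimum over $\ell$ of $\dim\overline D_4$. For any $\ell$, $\overline M_2\subset\mathbb F_\ell[[q]]$ has dimension $g+1$, so it contains elements of orders $o_0<\dots<o_g$. Their products have the distinct orders $2o_0<o_0+o_1<2o_1<\dots<2o_g$, so $\dim\overline D_4\ge2g+1$. For $\ell=p$ this is attained: by Proposition 5 with $k=2<p-1$ and $P_2=0$, $\overline M_2=\rho(P_{p+1})$, and $\dim P_{p+1}=g+1$ means $P_{p+1}=x^\alpha y^\beta Q_g$. So $\overline D_4=\rho(x^{2\alpha}y^{2\beta}Q_{2g})$ has dimension exactly $2g+1$. Therefore $\max_\ell\dim\overline M_4/\overline D_4=g+\varepsilon_2+\varepsilon_3$.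

For $p\ge11$ this number is positive: $g=1$ for $p=11$; for $p=13$, $g=0$ and the number is $4$; for $p\ge17$, $g\ge\frac{18}{12}-\frac12-\frac23>0$.

## 11. The group $M_{p-1}/D_{p-1}$ is $\mathbb Z/p$

From now on $p\ge11$. We know the group is $\mathbb Z/p^s$, $s\ge1$, and must show $s=1$. The detector is $f^\sharp$.

**Step 1: a criterion.** Let $M=M_{p-1}\otimes O$, $D=D_{p-1}\otimes O$. Then $M/D$ is cyclic and nonzero with unique maximal submodule $(D+pM)/D$, and $M=OT+D$. By Lemma 4 and multiplicativity, $d^\sharp$ is integral for $d\in D$, while $T^\sharp=\pm p^{-1}\mathcal E$. So $m^\sharp\in p^{-1}O[[q]]$ for all $m\in M$. If $f'\in D+pM$, then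
$$(pf')^\sharp\in p\,O[[q]]+p^2\cdot p^{-1}O[[q]],\qquad\text{i.e. }(pf')^\sharp\equiv0\pmod p.$$
So suppose we find $d\in D\cap pM$ with $d^\sharp\not\equiv0\pmod p$. Then $f'=d/p\in M$ lies outside $D+pM$, so it generates $M/D$; and $pf'\in D$, so $M/D\cong\mathbb Z/p$.

We get $d$ as the difference of two decomposable forms, both $\equiv1\pmod p$, with different $\sharp$ mod $p$.

**Step 2: the form $d_1=E_{p-1}(pz)$.** As $p-1\ge10$, $E_{p-1}$ is an $O$-combination of monomials $E_4^iE_6^j$ with $i+j\ge2$. So $d_1\in D$. Here $\overline d_1=1$ and $d_1^\sharp=E_{p-1}\equiv1\pmod p$.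

**Step 3: the form $d_2$.** We have $A^{p-1}\in P_{(p-1)^2}=P_{v_{p-1}}$. By Lemma 6(a),(b) with $k=p-1$, $1=\rho(A^{p-1})$ is a sum of products $\rho(F_1)\overline E_4^{\,p}$, $\rho(F_2)\overline E_6^{\,p}$, $\rho(G)\rho(G')$ with $F_1\in P_{v_{p-5}}$, $F_2\in P_{v_{p-7}}$, $G\in P_{v_m}$, $G'\in P_{v_{p-1-m}}$. Lift $\overline E_4^{\,p},\overline E_6^{\,p}$ to $E_4(pz),E_6(pz)$. Lift the other factors to forms $f$ over $O$ of weights $p-5$, $p-7$, $m$, $p-1-m$, which is possible by Proposition 5; these satisfy $f^\sharp\equiv0\pmod p$, again by Proposition 5. In each product at least one factor has $\sharp\equiv0$ and the other has integral $\sharp$. So the resulting $d_2\in D$ has $\overline d_2=1$ and $d_2^\sharp\equiv0\pmod p$.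

**Step 4: conclusion.** Then $d=d_1-d_2\in D$ has $\overline d=0$, so $d\in D\cap pM$, and $d^\sharp\equiv1\pmod p$. Since $M_{p-1}/D_{p-1}$ is a finite $p$-group, it is $\cong\mathbb Z/p$, and $pT\in D_{p-1}$.

## 12. The group $M_6/D_6$

**Step 1: away from $p$.** By Proposition 1, $\dim(M_6/D_6)\otimes\mathbb F_\ell=\varepsilon_3$ for all $\ell\ne p$. So $\mathrm{rank}(M_6/D_6)=\varepsilon_3$ and there is no $\ell$-torsion for $\ell\ne p$.

**Step 2: at $p$.** Proposition 5 gives
$$\overline M_6=\rho(P_{5p+1})\oplus\mathbb F_p\overline E_6^{\,p},\qquad\overline M_4=\rho(P_{3p+1})\oplus\mathbb F_p\overline E_4^{\,p},\qquad\overline M_2=\rho(P_{p+1}).$$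
So $\overline D_6=\overline M_2\overline M_4=\rho(N)$ with $N=AP_{p+1}P_{3p+1}+x^pP_{p+1}\subset P_{5p+1}$. In all cases $\{\beta_{p+1},\beta_{3p+1}\}=\{0,1\}$.

**Step 3: $p\equiv1\pmod3$.** Since $\alpha_{p-1}=0$, $x\mid A$ would give $x^3\mid A$; so $x\nmid A$. Also $\alpha_{p+1}=2$, $\alpha_{3p+1}=1$, so $P_{p+1}P_{3p+1}=x^3yQ_e$ with $12e=4p-16$. This is $x^3P_{4p-10}$, since $\alpha_{4p-10}=0$ and $\beta_{4p-10}=1$. Then
$$N=x^3(AP_{4p-10}+x^{p-3}P_{p+1})=x^3P_{5p-11}$$
by (6), as $5p-11>(p-1)+4(p-3)-10$. By (4) this has codimension $1$ in $P_{5p+1}$ (the degrees differ by $12$). With the summand $\mathbb F_p\overline E_6^{\,p}$, $\dim(M_6/D_6)\otimes\mathbb F_p=2=\varepsilon_3=\mathrm{rank}$. So there is no $p$-torsion either, and $M_6/D_6\cong\mathbb Z^2$.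

**Step 4: $p\equiv2\pmod3$, a cyclic $p$-group.** Now $\alpha_{p-1}=1$, so $A=xB$ with $x\nmid B$. Also $\alpha_{p+1}=0$, $\alpha_{3p+1}=1$, so $P_{p+1}P_{3p+1}=P_{4p+2}=xP_{4p-2}$ by (5) (as $\alpha_{4p+2}=1$), and $P_{5p+1}=x^2P_{5p-7}$ since $\alpha_{5p+1}=2$. So
$$N=x^2(BP_{4p-2}+x^{p-2}P_{p+1})=x^2P_{5p-7}=P_{5p+1}$$
by (6), as $5p-7>(p-5)+4(p-2)-10$. Hence $\overline D_6=L_{v_6}$ has codimension $1$ in $\overline M_6$. As $\varepsilon_3=0$, $M_6/D_6$ is a nonzero cyclic $p$-group.

**Step 5: $p\equiv2\pmod3$, a criterion for order $p$.** By Proposition 5, $(D_6\otimes O)+p(M_6\otimes O)=\{f:\overline f\in L_{v_6}\}=\{f:f^\sharp\equiv0\pmod p\}$. It suffices to find $d\in D_6\otimes O$ with $\overline d=0$ and $d^\sharp\not\equiv0\pmod{p^2}$. Then $f'=d/p\in M_6\otimes O$ has $f'^\sharp\not\equiv0\pmod p$, so it generates $(M_6/D_6)\otimes O$, and $pf'\in D_6\otimes O$.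

**Step 6: $W$ in weight $2$.** We need exact control of $f^\sharp$ for $f\in M_2(\Gamma_0(p),O)$. Here $f^\sharp=p\,f|W$, and $\mathrm{Tr}(f^\sharp)=f^\sharp+p\,f|U$ lies in $M_2(SL_2(\mathbb Z),\mathbb C)=0$, so $f|W=-f|U$. Thus the involution $W$ preserves $M_2(\Gamma_0(p),O)$, and hence $v(f|W)=v(f)$.

**Step 7: construction of $d$.** Choose $f_2\in M_2(\Gamma_0(p),O)$ with $\overline f_2=\rho(By)\ne0$ (note $By\in P_{p+1}$), and let $d_1=f_2E_4(pz)$. Then $\overline d_1=\rho(x^pBy)=\rho(Ax^{p-1}y)=\rho(x^{p-1}y)$, where $x^{p-1}y\in P_{4p+2}=P_{p+1}P_{3p+1}$. Hence there is $d_2=\sum_if_{2,i}f_{4,i}$ with $f_{2,i},f_{4,i}$ over $O$ of weights $2,4$, $\overline f_{2,i}\in L_{p+1}$, $\overline f_{4,i}\in L_{3p+1}$ and $\overline d_2=\overline d_1$. All $f_{2,i}^\sharp$ and $f_{4,i}^\sharp$ are $\equiv0\pmod p$ by Proposition 5, so $d_2^\sharp\equiv0\pmod{p^2}$. On the other hand $d_1^\sharp=p\,(f_2|W)\,E_4$, and $\overline{f_2|W}\,\overline E_4\ne0$ by Step 6, so $d_1^\sharp\not\equiv0\pmod{p^2}$.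 Take $d=d_1-d_2$. Therefore $M_6/D_6\cong\mathbb Z/p$.

With Theorem A and the counts of Section 10, all four weights $2,4,6,p-1$ occur for $p\ge11$, with the stated numbers of generators. This proves Theorem B(2); (1) was proved in Section 10 and (3) in Section 3. $\blacksquare$
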